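# How many ergodic equilibrium states can the singular value function have?

## The maximal count forces triangularity

**Theorem 1.** Let $d\ge 2$, $N\ge 1$, $s\in(0,d)\setminus\mathbb Z$ and $k=\lfloor s\rfloor$. Every tuple $(A_1,\dots,A_N)$ of matrices in $GL_d(\mathbb R)$ has at most
$$T_{d,k}=(d-k)\binom dk$$
ergodic equilibrium states for Falconer's singular value function $\varphi^s$. If it has at least $T_{d,k}$ of them, then it is simultaneously triangularisable: there is $Q\in GL_d(\mathbb R)$ such that every $Q^{-1}A_iQ$ is upper triangular.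

Two companion theorems make this sharper. Put $t=s-k\in(0,1)$ and $m=d-1-k\ge 0$. Let $\mathcal N$ be the set of pairs $(S,S')$ with $S\subset S'\subset\{1,\dots,d\}$, $|S|=k$, $|S'|=k+1$. Choosing $S$ and then the extra element of $S'$ gives $|\mathcal N|=\binom dk(d-k)=T_{d,k}=\frac{d!}{k!\,1!\,m!}$.

**Theorem 2 (sharp gap).** If $(A_1,\dots,A_N)$ is not simultaneously triangularisable, it has at most
$$T'_{d,k}:=\frac{k^2+km+m^2}{d(d-1)}\,T_{d,k}\;<\;T_{d,k}$$
ergodic equilibrium states for $\varphi^s$. For all $d\ge 2$ and all $s\in(0,d)\setminus\mathbb Z$ this bound is attained by some non-triangularisable tuple.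

**Theorem 3 (classification).** The number of ergodic equilibrium states equals $T_{d,k}$ if and only if, in some basis, all $A_i$ are upper triangular with diagonals $(a_i(1),\dots,a_i(d))$ such that, writing
$$a_i(S,S')=\prod_{j\in S}|a_i(j)|\prod_{j\in S'\setminus S}|a_i(j)|^t,$$
(i) $\sum_i a_i(S,S')$ is the same for all $(S,S')\in\mathcal N$; (ii) the vectors $(a_i(S,S'))_{i=1}^N$, $(S,S')\in\mathcal N$, are pairwise distinct.

In plain words: a tuple of matrices comes with finitely many distinguished ergodic measures on the space of infinite words. A result of Käenmäki and Morris says that for $s\in(0,d)\setminus\mathbb Z$ the largest number of such measures that a simultaneously triangularisable tuple can have is $(d-\lfloor s\rfloor)\binom d{\lfloor s\rfloor}$. The converse question comes from Jairo Bochi and Ian D. Morris, "Equilibrium states of generalised singular value potentials and applications to affine iterated function systems", arXiv:1710.04499 (2017): if a tuple reaches this number, must it be simultaneously triangularisable? Theorem 1 says yes.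 Theorem 2 says that a non-triangularisable tuple misses the maximum by a definite amount. Theorem 3 says which triangular tuples reach it.

Some values: for $d=2$ we have $T_{2,k}=2$, $T'_{2,k}=1$. For $d=3$ and $s\in(1,2)$ (so $k=m=1$) we have $T_{3,1}=6$, $T'_{3,1}=3$, so a tuple with four or five ergodic equilibrium states is already triangularisable. For $d=3$ and $s\in(0,1)\cup(2,3)$ the numbers are $3$ and $2$. Being triangularisable does not by itself give $T_{d,k}$ states: if all $A_i=I$ then $\varphi^s(A_w)=1$ for all words, and the only equilibrium state is the measure of maximal entropy.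

## Words, pressure and equilibrium states

Let $\Sigma_N=\{1,\dots,N\}^{\mathbb N}$ with the shift $T$, and let $\Sigma_N^*$ be the set of finite words, including the empty word $\emptyset$. For $w=i_1\cdots i_n$ put $|w|=n$, $A_w=A_{i_1}\cdots A_{i_n}$, $A_\emptyset=I$. We write $[w]$ for the cylinder of sequences that start with $w$, and $x|_n=x_1\cdots x_n$. (The shift is $T$; the integers $T_{d,k}$, $T'_{d,k}$ always carry indices.) We write $f\asymp h$ when $f/h$ is bounded above and below by positive constants.

**Definition (singular value function).** Let $\sigma_1(B)\ge\dots\ge\sigma_d(B)$ be the singular values of $B\in GL_d(\mathbb R)$. For $s\in(0,d)\setminus\mathbb Z$, $\varphi^s(B)=\sigma_1(B)\cdots\sigma_k(B)\,\sigma_{k+1}(B)^{t}$.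

For example, $B=\mathrm{diag}(4,1)$ has $\varphi^{1/2}(B)=2$ and $\varphi^{3/2}(B)=4\cdot 1^{1/2}=4$. Put $V=\mathbb R^d$ and give $\wedge^jV$ the Euclidean structure in which the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_j}$, for an orthonormal basis $(e_i)$ of $V$, are orthonormal. Then $\|\wedge^jB\|=\sigma_1(B)\cdots\sigma_j(B)$, so
$$\varphi^s(B)=\|\wedge^kB\|^{1-t}\,\|\wedge^{k+1}B\|^{t}.\tag{1}$$
Hence $\varphi^s(BB')\le\varphi^s(B)\varphi^s(B')$. We write $gx$ for $(\wedge^jg)x$ when $x\in\wedge^jV$.

**Definition (potential).** A potential is a function $\Phi:\Sigma_N^*\to(0,\infty)$ with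

(a) $\Phi(vw)\le\Phi(v)\Phi(w)$ and $\Phi(\emptyset)=1$;

(b) for some $\delta\in(0,1]$, $\Phi(wi)\ge\delta\,\Phi(w)$ for all words $w$ and symbols $i$.

The function $w\mapsto\varphi^s(A_w)$ is a potential: (b) holds because $\varphi^s(A_w)\le\varphi^s(A_{wi})\varphi^s(A_i^{-1})$. For a potential $\Phi$ and an invariant probability measure $\mu$ put
$$Z_n(\Phi)=\sum_{|w|=n}\Phi(w),\qquad P(\Phi)=\lim_n\tfrac1n\log Z_n=\inf_n\tfrac1n\log Z_n,$$
$$\Lambda(\Phi,\mu)=\lim_n\tfrac1n\int\log\Phi(x|_n)\,d\mu=\inf_n\tfrac1n\int\log\Phi(x|_n)\,d\mu.$$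
The limits exist and equal the infima by (a) and Fekete's lemma, and they are finite since $\delta^{|w|}\le\Phi(w)\le(\max_i\Phi(i))^{|w|}$. Put $H_n(\mu)=-\sum_{|w|=n}\mu[w]\log\mu[w]$ (terms with $\mu[w]=0$ count as $0$, here and below). The partition by the first symbol generates, so $h_\mu=\lim\frac1nH_n(\mu)=\inf_n\frac1nH_n(\mu)$. By Jensen's inequality, $\sum_{|w|=n}\mu[w]\log\frac{\Phi(w)}{\mu[w]}\le\log Z_n$. Divide by $n$ and let $n\to\infty$:
$$h_\mu+\Lambda(\Phi,\mu)\le P(\Phi)\qquad\text{for every invariant }\mu.\tag{2}$$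

**Definition (equilibrium state).** An equilibrium state of $\Phi$ is an invariant $\mu$ with equality in (2). It is ergodic if it is ergodic for $T$. For $\Phi(w)=\varphi^s(A_w)$ these are the equilibrium states of the tuple.

As $h_\mu$ and $\Lambda$ are infima, an equilibrium state satisfies $nP\le H_n(\mu)+\int\log\Phi(x|_n)d\mu$ for every $n$, that is,
$$0\le\sum_{|w|=n}\mu[w]\log\frac{\Phi(w)e^{-nP}}{\mu[w]}\qquad\text{for every }n.\tag{3}$$
If $\Phi\asymp\Psi$, then $\Phi$ and $\Psi$ have the same $P$, the same $\Lambda$ and the same equilibrium states. In particular, replacing $(A_i)$ by $(Q^{-1}A_iQ)$ changes nothing.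

**Lemma 4 (maxima of potentials).** Let $\Phi\asymp\max(\Phi_1,\dots,\Phi_M)$, all of them potentials. Then $P(\Phi)=\max_jP(\Phi_j)$. Every ergodic equilibrium state of $\Phi$ is an equilibrium state of some $\Phi_j$ with $P(\Phi_j)=P(\Phi)$. Conversely, every equilibrium state of such a $\Phi_j$ is one of $\Phi$.

*Proof.* The pressure identity holds because $C^{-1}\max_jZ_n(\Phi_j)\le Z_n(\Phi)\le C\sum_jZ_n(\Phi_j)$ for some $C$. Let $\mu$ be an ergodic equilibrium state of $\Phi$. By Kingman's subadditive ergodic theorem, $\frac1n\log\Phi(x|_n)\to\Lambda(\Phi,\mu)$ and $\frac1n\log\Phi_j(x|_n)\to\Lambda(\Phi_j,\mu)$ for $\mu$-almost every $x$, so $\Lambda(\Phi,\mu)=\max_j\Lambda(\Phi_j,\mu)$. For a $j$ that attains the maximum, $P(\Phi)=h_\mu+\Lambda(\Phi_j,\mu)\le P(\Phi_j)\le P(\Phi)$ by (2), so equality holds throughout. Conversely, if $h_\mu+\Lambda(\Phi_j,\mu)=P(\Phi_j)=P(\Phi)$, then $h_\mu+\Lambda(\Phi,\mu)\ge h_\mu+\Lambda(\Phi_j,\mu)=P(\Phi)$, and (2) gives equality. $\square$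

This lemma sets the plan: write $\varphi^s$ as a maximum of potentials that each have exactly one ergodic equilibrium state, and count those potentials.

## Diagonal tuples: one Bernoulli measure per nested pair

**Lemma 5.** Let $a_1,\dots,a_N>0$, let $\Phi(i_1\cdots i_n)=a_{i_1}\cdots a_{i_n}$ and $Z=\sum_ia_i$. Then $P(\Phi)=\log Z$, and the only equilibrium state of $\Phi$ is the Bernoulli measure $\mu$ with weights $a_i/Z$.

*Proof.* We have $Z_n=Z^n$, so $P=\log Z$. Since $\mu[w]=\Phi(w)Z^{-n}$ for $|w|=n$, we get $H_n(\mu)+\int\log\Phi(x|_n)d\mu=\sum\mu[w]\log\frac{\Phi(w)}{\mu[w]}=n\log Z$, so $\mu$ is an equilibrium state. If $\nu$ is an equilibrium state, (3) reads $0\le\sum_{|w|=n}\nu[w]\log\frac{\mu[w]}{\nu[w]}$. By Jensen the right side is at most $\log\sum_{\nu[w]>0}\mu[w]\le0$. Equality in both places forces $\mu[w]=\nu[w]$ whenever $\nu[w]>0$, and forces these words to carry all of $\mu$. As $\mu[w]>0$ for all $w$, $\nu=\mu$ on all cylinders. $\square$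

**Definition (encoding).** Encode $(S,S')\in\mathcal N$ by the function $\omega:\{1,\dots,d\}\to\{1,t,0\}$ with $\omega=1$ on $S$, $\omega=t$ on $S'\setminus S$, $\omega=0$ off $S'$. We identify $\mathcal N$ with the set of these functions and write $S_\omega,S'_\omega$. A permutation $\pi$ of $\{1,\dots,d\}$ acts by $\pi\omega=\omega\circ\pi^{-1}$, so $S_{\pi\omega}=\pi(S_\omega)$ and $S'_{\pi\omega}=\pi(S'_\omega)$.

For positive numbers $p_1,\dots,p_d$ we have $\prod_jp_j^{\omega_j}=\big(\prod_{j\in S}p_j\big)^{1-t}\big(\prod_{j\in S'}p_j\big)^t$. Both factors are largest when $S$ consists of the indices of $k$ largest numbers and $S'$ adds the index of a next largest one, and this choice is nested. So if a matrix $B$ has singular values $p_1,\dots,p_d$ in some order,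
$$\varphi^s(B)=\max_{\omega\in\mathcal N}\prod_jp_j^{\omega_j}.\tag{4}$$

**Proposition 6.** Let the $A_i$ be diagonal with diagonals $(a_i(1),\dots,a_i(d))$. Put $a_i(\omega)=\prod_j|a_i(j)|^{\omega_j}$ and $Z_\omega=\sum_ia_i(\omega)$, and let $\mu_\omega$ be the Bernoulli measure with weights $a_i(\omega)/Z_\omega$. The ergodic equilibrium states of $\varphi^s$ are exactly the $\mu_\omega$ with $Z_\omega$ maximal. So there are at most $T_{d,k}$ of them, with equality if and only if (i) and (ii) of Theorem 3 hold.

*Proof.* Extend $a(\omega)$ multiplicatively to words. The singular values of $A_w$ are the $|a_w(j)|$, so (4) gives $\varphi^s(A_w)=\max_\omega a_w(\omega)$. Apply Lemma 4 to these multiplicative potentials and then Lemma 5; Bernoulli measures are ergodic. The number of states is $|\{\mu_\omega:Z_\omega\text{ maximal}\}|$. It equals $|\mathcal N|$ if and only if all $Z_\omega$ coincide and the $\mu_\omega$ are pairwise distinct, and given the first condition the second one says that the vectors $(a_i(\omega))_i$ are pairwise distinct. $\square$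

Take $d=2$, $0<s<1$, so $k=0$, $t=s$, and $\omega$ is $(s,0)$ or $(0,s)$. For $A_1=\mathrm{diag}(c,1)$, $A_2=\mathrm{diag}(1,c)$ with $c>0$, $c\ne1$, both sums equal $c^s+1$. There are two ergodic equilibrium states, the Bernoulli measures with weights proportional to $(c^s,1)$ and $(1,c^s)$. In general let $N=d$ and let $A_i$ be diagonal with $i$-th entry $c$ and all other diagonal entries $1$. Then $a_i(\omega)=c^{\omega_i}$, every $Z_\omega$ is $kc+c^t+m$, and $(c^{\omega_i})_i$ determines $\omega$. So $T_{d,k}$ is attained.

## Quasi-multiplicative potentials have one ergodic equilibrium state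

A maximum of multiplicative potentials is as far as diagonal matrices lead. For other tuples we need a weaker property that still gives uniqueness.

**Lemma 7.** Let $\Phi$ be a potential that satisfies in addition

(c) there are a finite set $F\subset\Sigma_N^*$ (possibly containing $\emptyset$) and $\kappa\in(0,1]$ such that for all words $v,w$ there is $u\in F$ with $\Phi(vuw)\ge\kappa\,\Phi(v)\Phi(w)$.

Then there are an ergodic measure $\mu$ and $C\ge1$ with
$$C^{-1}\Phi(w)e^{-P|w|}\le\mu[w]\le C\,\Phi(w)e^{-P|w|}\qquad\text{for all }w,\quad P=P(\Phi),\tag{5}$$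
and $\mu$ is the unique ergodic equilibrium state of $\Phi$.

A potential with (c) is called quasi-multiplicative. Multiplicative potentials have (c) with $F=\{\emptyset\}$ and $\kappa=1$. A less trivial example comes in the next section.

*Proof.* Let $p=\max_{u\in F}|u|$.

**Step 1: $Z_n$ is comparable to $e^{nP}$.** This lets us normalise. As $P$ is an infimum, $Z_n\ge e^{nP}$. Sum (c) over $|v|=n$, $|w|=n'$. For a fixed value of $|u|$ the word $vuw$ determines $(v,w)$, so with (a)
$$\kappa Z_nZ_{n'}\le\sum_{l\le p}Z_{n+l+n'}\le\Big(\sum_{l\le p}Z_l\Big)Z_{n+n'}.$$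
So $Z_{n+n'}\ge cZ_nZ_{n'}$ with some $c\in(0,1]$. The sequence $cZ_n$ is supermultiplicative, hence $\frac1n\log(cZ_n)\le P$, and $e^{nP}\le Z_n\le c^{-1}e^{nP}$.

**Step 2: an invariant measure with (5).** Let $\nu_n$ be a probability measure with $\nu_n[w]=\Phi(w)/Z_n$ for $|w|=n$. We bound $\nu_n(T^{-q}[w])$ for $|w|=l\ge1$ and then average over $q$. If $q+l\le n$, summing over the words $awb$ with $|a|=q$, $|b|=n-q-l$ gives
$$\nu_n(T^{-q}[w])\le Z_q\Phi(w)Z_{n-q-l}/Z_n\le c^{-2}\Phi(w)e^{-lP}.$$
For a lower bound suppose $r:=n-q-l-2p\ge0$. For $|a|=q$, $|b|=r$ apply (c) twice to find $u,u'\in F$ with $\Phi(auwu'b)\ge\kappa^2\Phi(a)\Phi(w)\Phi(b)$. Append $2p-|u|-|u'|$ symbols $1$, which by (b) costs at most a factor $\delta^{2p}$. The new word has length $n$, and its cylinder lies in $T^{-(q+|u|)}[w]$. For fixed $(|u|,|u'|)$ it determines $(a,b)$. So among the pairs $(a,b)$ with a given $|u|$, each word arises at most $p+1$ times, once for each value of $|u'|$. Summing over all $(a,b)$,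
$$\sum_{q'=q}^{q+p}\nu_n(T^{-q'}[w])\ge\frac{\delta^{2p}\kappa^2Z_q\Phi(w)Z_r}{(p+1)Z_n}\ge c'\,\Phi(w)e^{-lP},\qquad c'=\frac{\delta^{2p}\kappa^2c\,e^{-2pP}}{p+1}.$$
Let $\bar\nu_n=\frac1n\sum_{q<n}T^q_*\nu_n$, so that $\bar\nu_n[w]=\frac1n\sum_{q<n}\nu_n(T^{-q}[w])$. At most $l$ indices $q<n$ have $q+l>n$, so $\bar\nu_n[w]\le c^{-2}\Phi(w)e^{-lP}+l/n$. The windows $\{q,\dots,q+p\}$ with $q=0,p+1,2(p+1),\dots\le n-l-2p$ are disjoint, lie in $\{0,\dots,n-1\}$, and number at least $\frac{n-l-2p}{p+1}$ once $n\ge l+2p$. So $\bar\nu_n[w]\ge\frac1n\cdot\frac{n-l-2p}{p+1}\,c'\,\Phi(w)e^{-lP}$. Let $\mu$ be a weak* limit point of $\bar\nu_n$. It is $T$-invariant, because $T_*\bar\nu_n-\bar\nu_n$ has total variation at most $2/n$. Cylinders are open and closed, so both bounds pass to $\mu$, and (5) holds for a suitable $C$; for $w=\emptyset$ it is trivial.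

**Step 3: $\mu$ is ergodic.** We show that any two events meet after a bounded choice of delays. For words $v,w$ and each symbol string $a$ with $|a|=g$, choose $u,u'\in F$ with $\Phi(vuau'w)\ge\kappa^2\Phi(v)\Phi(a)\Phi(w)$. The cylinder $[vuau'w]$ lies in $[v]\cap T^{-|v|-l}[w]$ with $l=g+|u|+|u'|$. For a given $l$ there are at most $p+1$ values of $(|u|,|u'|)$, and for each of them the word determines $a$. Summing over $a$, with (5) and $Z_g\ge e^{gP}$,
$$\sum_{l=g}^{g+2p}\mu\big([v]\cap T^{-|v|-l}[w]\big)\ge c''\mu[v]\mu[w]$$
with $c''>0$ independent of $v,w,g$. Take $g=0$ and sum over $n$-cylinders: $\sum_{l=0}^{2p}\mu(A\cap T^{-n-l}B)\ge c''\mu(A)\mu(B)$ for unions $A,B$ of $n$-cylinders. Let $T^{-1}D=D$ and $\varepsilon>0$. Choose $n$ and such $A,B$ with $\mu(A\triangle D)<\varepsilon$ and $\mu(B\triangle D^c)<\varepsilon$. Then $\mu(A\cap T^{-n-l}B)\le\mu(D\cap T^{-n-l}D^c)+2\varepsilon=2\varepsilon$, so $c''\mu(A)\mu(B)\le2\varepsilon(2p+1)$. As $\varepsilon\to0$, $\mu(A)\to\mu(D)$ and $\mu(B)\to\mu(D^c)$, so $\mu(D)\mu(D^c)=0$.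

**Step 4: $\mu$ is an equilibrium state.** By (5), $H_n(\mu)=nP-\int\log\Phi(x|_n)d\mu+O(1)$. Divide by $n$.

**Step 5: there is no other ergodic one.** Let $\nu\ne\mu$ be an ergodic equilibrium state. Distinct ergodic measures are mutually singular, so some Borel set $E$ has $\nu(E)=1$, $\mu(E)=0$. Approximating $E$ in $L^1(\mu+\nu)$ by unions of cylinders gives unions $U_n$ of $n$-cylinders with $\nu(U_n)\to1$, $\mu(U_n)\to0$. Use (3) for $\nu$, then $\Phi(w)e^{-nP}\le C\mu[w]$, and then the log-sum inequality $\sum a_i\log\frac{b_i}{a_i}\le a\log\frac ba$ (where $a=\sum a_i$, $b=\sum b_i$) on $U_n$ and on its complement: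
$$0\le\log C+\nu(U_n)\log\frac{\mu(U_n)}{\nu(U_n)}+\nu(U_n^c)\log\frac{\mu(U_n^c)}{\nu(U_n^c)}.$$
The last summand is at most $\max_{0\le x\le1}(-x\log x)=1/e$, and the one before it tends to $-\infty$. This is a contradiction. $\square$

## Dimension two, and a cyclic tuple in dimension three

**Dimension two.** Suppose $(A_1,\dots,A_N)$ in $GL_2(\mathbb R)$ is not simultaneously triangularisable. Then it has no common invariant line, so $\Gamma=\{A_w:|w|\ge1\}$ acts irreducibly on $\mathbb R^2$. For unit vectors $u,f$ there is $\gamma\in\Gamma$ with $\langle f,\gamma u\rangle\ne0$, since the span of $\Gamma u$ is a nonzero invariant subspace, hence everything. This persists for nearby $(u,f)$, and the pairs $(u,f)$ form a compact set. So finitely many words $F$ suffice and give $|\langle f,A_\mathtt{u}u\rangle|\ge\eta>0$ for some $\mathtt u\in F$, with $\eta$ independent of $(u,f)$. Given $g,h$, let $h$ attain its norm at the unit vector $x$, put $u=hx/\|h\|$, and let $f$ be a top right-singular vector of $g$, so that $\|gy\|\ge\|g\||\langle f,y\rangle|$ for all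 $y$. Then $\|gA_\mathtt{u}h\|\ge\eta\|g\|\|h\|$. So the norm is quasi-multiplicative, and so is $\varphi^s(B)=\|B\|^{s}$ for $s<1$ and $\varphi^s(B)=\|B\|^{2-s}|\det B|^{s-1}$ for $s>1$. By Lemma 7 there is exactly one ergodic equilibrium state, and $T'_{2,k}=1$.

**The attempt in dimension $d$.** By (1), $\varphi^s$ is a product of norm powers on $\wedge^kV$ and $\wedge^{k+1}V$. The natural plan is to split both spaces into $\Gamma$-irreducible pieces $W$ and $U$, after a reduction to the completely reducible case, and to treat $\|g|_W\|^{1-t}\|g|_U\|^t$ as above for each pair $(W,U)$. For $W$ alone a connecting word exists, and for $U$ alone a connecting word exists. The plan stops here: property (c) needs the same word for both, and there may be none.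

Here is a case. Let $d=3$, $1<s<2$ (so $k=1$), $c>1$, $N=4$. For $i\le3$ let $A_i$ be diagonal with $i$-th entry $c$ and other diagonal entries $1$, and let $A_4e_j=e_{\theta(j)}$ with $\theta:1\mapsto2\mapsto3\mapsto1$. The matrices $A_1,A_2,A_3$ are simultaneously diagonal, with three different triples of eigenvalues on $e_1,e_2,e_3$ and three different triples on $e_{\{1,2\}},e_{\{1,3\}},e_{\{2,3\}}$. So invariant subspaces of $V$ and of $\wedge^2V$ are spanned by some of these vectors, and $A_4$ permutes the three lines transitively in both spaces. Thus $V$ and $\wedge^2V$ are $\Gamma$-irreducible, and there is only one pair $(W,U)=(V,\wedge^2V)$, with potential $\varphi^s$. But $\varphi^s$ is not quasi-multiplicative. Let $v=1^{2n}2^n$, $w=1^{2n}3^n$, so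
$$A_v=\mathrm{diag}(c^{2n},c^n,1),\quad A_w=\mathrm{diag}(c^{2n},1,c^n),\quad \varphi^s(A_v)\varphi^s(A_w)=c^{n(4(1-t)+6t)}=c^{n(4+2t)}.$$
For $u$ in a finite set, $A_u$ is a matrix with bounded positive entries in the pattern of a power of $\theta$. Up to bounded factors the singular values of $A_{vuw}$ are $a_v(\pi(j))a_w(j)$, $j=1,2,3$, with $\pi\in\{1,\theta,\theta^{-1}\}$. These are

- for $\pi=1$: $c^{4n},c^n,c^n$, so $\varphi^s(A_{vuw})\asymp c^{n(4+t)}$;
- for $\pi=\theta$: $c^{3n},1,c^{3n}$, so $\varphi^s(A_{vuw})\asymp c^{n(3(1-t)+6t)}=c^{n(3+3t)}$;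
- for $\pi=\theta^{-1}$: $c^{2n},c^{2n},c^{2n}$, so $\varphi^s(A_{vuw})\asymp c^{n(2+2t)}$.

All three exponents are smaller than $n(4+2t)$, because $0<t<1$. Connecting by $1$ serves $V$ but not $\wedge^2V$; connecting by $\theta$ serves $\wedge^2V$ but not $V$.

**What gets past this.** The obstruction in the example is the finite group of permutations. On a connected Lie group two real-analytic functions that are not identically zero have a product that is not identically zero, so two connections can be made at once. We therefore split $\wedge^kV$ and $\wedge^{k+1}V$ under a connected group $L$, the identity component of the Zariski closure $G$ of $\Gamma$. The finite group $G/L$ permutes the $L$-pieces, and the right index set is the set of $G$-orbits on pairs of $L$-pieces, not the set of pairs of $\Gamma$-pieces. In the example the $L$-pieces will be the lines $\mathbb Re_i$ and $\mathbb Re_{\{i,j\}}$: nine pairs, of which six are nested, and the cyclic group has two orbits on these six. The second obstacle is that there are too many pairs; highest weights will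 show that only those from nested pairs matter.

## Passing to the block diagonal part

The techniques for $G$ need complete reducibility. This section shows that we may assume it.

**Lemma 8.** For every tuple $(A_i)$ there is a tuple $(\hat A_i)$ with the same equilibrium states for $\varphi^s$ that acts completely reducibly on $V$. If $(\hat A_i)$ is simultaneously triangularisable, so is $(A_i)$. If the $A_i$ are upper triangular, the diagonal parts of the $A_i$ form such a tuple $(\hat A_i)$.

*Proof.* **Step 1: block form.** A composition series of $V$ gives a basis in which all $A_i$ are block upper triangular with irreducible diagonal blocks. Changing to it changes $\varphi^s(A_w)$ only by bounded factors. (If the $A_i$ are upper triangular already, use the given basis and $1\times1$ blocks.) Let $\hat A_i$ be the block diagonal part. As a direct sum of irreducible actions it is completely reducible. Let $D_\varepsilon$ be the diagonal matrix equal to $\varepsilon^b$ on block $b$. The block of $A_i^\varepsilon:=D_\varepsilon^{-1}A_iD_\varepsilon$ in position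 $(b,b')$ is $\varepsilon^{b'-b}$ times that of $A_i$, so $A_i^\varepsilon\to\hat A_i$ as $\varepsilon\to0$.

**Step 2: $\hat A$ has at least as large $\Lambda$ and $P$.** This is semicontinuity of infima. Conjugation changes neither quantity, so for every $n$, $\Lambda(A,\mu)=\Lambda(A^\varepsilon,\mu)\le\frac1n\int\log\varphi^s(A^\varepsilon_{x|_n})d\mu$. This is a finite sum over words. Let $\varepsilon\to0$, then take the infimum over $n$: $\Lambda(A,\mu)\le\Lambda(\hat A,\mu)$. In the same way $P(A)\le P(\hat A)$.

**Step 3: the reverse inequalities.** We compare matrix entries. In the basis $e_I$ of $\wedge^jV$ each entry of $\wedge^j(D_\varepsilon^{-1}A_wD_\varepsilon)$ is a power of $\varepsilon$, with exponent independent of $w$, times the corresponding entry of $\wedge^jA_w$. As $\varepsilon\to0$ these matrices converge to $\wedge^j\hat A_w$. So each entry of $\wedge^j\hat A_w$ is $0$ or equals the corresponding entry of $\wedge^jA_w$. Hence $\|\wedge^j\hat A_w\|\le C\|\wedge^jA_w\|$ with $C$ independent of $w$, and by (1) $\varphi^s(\hat A_w)\le C\varphi^s(A_w)$.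 So $\Lambda(\hat A,\mu)\le\Lambda(A,\mu)$ and $P(\hat A)\le P(A)$.

Thus $\Lambda$ and $P$ agree for the two tuples, and so do the equilibrium states.

**Step 4: triangularity.** If $(\hat A_i)$ is simultaneously triangularisable, its composition factors have dimension $1$. By Jordan–Hölder they are the diagonal blocks, so all blocks have size $1$ and the $A_i$ are upper triangular in the basis of Step 1. $\square$

So in proving the upper bounds of Theorems 1 and 2 we assume from now on that $V$ is completely reducible under $\Gamma=\{A_w:|w|\ge1\}$.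

## A self-adjoint group and its Cartan decomposition

A subset of $GL_d(\mathbb R)$ is Zariski closed if it is the set of common zeros in $GL_d(\mathbb R)$ of some real polynomials in the matrix entries. Descending chains of Zariski closed sets stabilise (Hilbert's basis theorem), and left and right multiplications by invertible matrices are Zariski homeomorphisms.

For example, the Zariski closure of $\{\mathrm{diag}(2^n,2^{-n}):n\ge1\}$ is $\{\mathrm{diag}(x,1/x):x\ne0\}$: a polynomial in $x$ and $1/x$ that vanishes at infinitely many $x$ is zero. Note that this group has two components, although the semigroup lies in one of them, and that the closure of the component $x>0$ is again the whole group.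

**The Zariski closure of a matrix semigroup is a group.** Let $G$ be the Zariski closure of $\Gamma$. For $\gamma\in\Gamma$, $\gamma\Gamma\subset\Gamma$ gives $\gamma G\subset G$. The set $\{x\in G:xG\subset G\}=G\cap\bigcap_{h\in G}Gh^{-1}$ is Zariski closed and contains $\Gamma$, so it is $G$, and $GG\subset G$. For $g\in G$ the chain $G\supset gG\supset g^2G\supset\cdots$ stabilises, so $gG=G$. Then $g\in gG$ gives $I\in G$, and $I\in gG$ gives $g^{-1}\in G$. The argument works for every semigroup of invertible matrices.

The stabiliser of a subspace is Zariski closed, so $G$ and $\Gamma$ have the same invariant subspaces, and $G$ acts completely reducibly. We use one theorem as a black box. It is due to Mostow (*Self-adjoint groups*, Ann. of Math. 62 (1955); see also Platonov–Rapinchuk, *Algebraic Groups and Number Theory*, Thm 3.7): if a Zariski closed subgroup $G\subset GL_d(\mathbb R)$ acts completely reducibly on $\mathbb R^d$, then $Q^{-1}GQ$ is invariant under transposition for some $Q\in GL_d(\mathbb R)$. After a further change of basis we therefore have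 $G=G^\top$.

Let $\mathfrak g=\mathrm{Lie}(G)=\mathfrak k\oplus\mathfrak p$, the antisymmetric and the symmetric matrices in $\mathfrak g$. Let $L$ be the identity component of $G$ in the Euclidean topology. It is closed, connected, normal in $G$, invariant under transposition, and $\mathrm{Lie}(L)=\mathfrak g$. Put $K=L\cap O(d)$, a compact group with Lie algebra $\mathfrak k$.

**Lemma 9 (polar decomposition).** $G=(G\cap O(d))\exp(\mathfrak p)$, $L=K\exp(\mathfrak p)$, and $L$ has finite index in $G$.

*Proof.* Let $g\in G$ and $q=g^\top g\in G$. We need the root $q^{1/2}$ in $G$. If a polynomial $f$ vanishes on $G$, then, diagonalising $q$, $f(q^x)=\sum_jc_jb_j^x$ with finitely many distinct $b_j>0$, and this vanishes for all $x\in\mathbb Z$. Letting $x\to\infty$ in $\mathbb Z$ kills the coefficient of the largest $b_j$, then the next, and so on, so all $c_j=0$. Hence $q^x\in G$ for all real $x$, and $X:=\frac12\log q\in\mathfrak p$. The matrix $g\exp(-X)=gq^{-1/2}\in G$ is orthogonal. This proves the first formula. The compact Lie group $G\cap O(d)$ has finitely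 many components and $\mathfrak p$ is connected, so $G$ has finitely many components, that is, $L$ has finite index. If $g\in L$, then $\exp(-X)\in L$, so the orthogonal factor lies in $K$. $\square$

**Roots.** Let $\mathfrak a\subset\mathfrak p$ be a maximal abelian subspace. For $H\in\mathfrak a$ the operators $\mathrm{ad}\,H$ on $\mathfrak g$ commute and are symmetric for the inner product $\mathrm{tr}(XY^\top)$. So
$$\mathfrak g=\mathfrak g_0\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha,\qquad\mathfrak g_\alpha=\{X\in\mathfrak g:[H,X]=\alpha(H)X\ \forall H\in\mathfrak a\}\neq0,$$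
with a finite set $\Delta\subset\mathfrak a^*\setminus\{0\}$ and $\mathfrak g_0$ the centraliser of $\mathfrak a$ in $\mathfrak g$. Transposing $[H,X]=\alpha(H)X$ gives $\mathfrak g_\alpha^\top=\mathfrak g_{-\alpha}$. Fix a point of $\mathfrak a$ where no $\alpha\in\Delta$ vanishes, and let $\Delta^+$ be the set of roots positive there, so $\Delta=\Delta^+\sqcup-\Delta^+$. Put
$$\mathfrak a^+=\{\alpha\ge0\ \forall\alpha\in\Delta^+\},\qquad\mathfrak a^{++}=\{\alpha>0\ \forall\alpha\in\Delta^+\}.$$
The cone $\mathfrak a^{++}$ is open in $\mathfrak a$ and nonempty.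

The commuting symmetric matrices in $\mathfrak a$ are diagonal in an orthonormal basis $e_1,\dots,e_d$ of $V$. Let $\lambda_1,\dots,\lambda_d\in\mathfrak a^*$ be the eigenvalue functionals. From here on the basis $(e_i)$ is this one.

**Three groups in dimension two.** They will show up again as the three cases of the final proof.

- $G=\{\text{nonzero scalars}\}\cdot SO(2)$: here $\mathfrak p=\mathfrak a=\mathbb RI$, $\Delta=\emptyset$, $\lambda_1=\lambda_2$.
- $G=GL_2(\mathbb R)$: here $\mathfrak a$ is the set of diagonal matrices, $\Delta=\{\pm(\lambda_1-\lambda_2)\}$, and we may take $\mathfrak a^+=\{\lambda_1\ge\lambda_2\}$.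
- $G$ the group of invertible matrices with exactly one nonzero entry in each row and column: here $L$ is the group of diagonal matrices with positive entries, $\mathfrak a=\mathfrak g$ is the set of diagonal matrices, $\Delta=\emptyset$, $\lambda_1\ne\lambda_2$, and $G$ contains the swap of $e_1,e_2$.

**Lemma 10 (Cartan decomposition).** $L=K\exp(\mathfrak a^+)K$.

*Proof.* By $L=K\exp(\mathfrak p)$ it is enough to show that each $X\in\mathfrak p$ has a conjugate $kXk^{-1}\in\mathfrak a^+$ with $k\in K$. Fix $H\in\mathfrak a^{++}$, let $k\in K$ maximise $\mathrm{tr}(kXk^{-1}H)$, and put $X'=kXk^{-1}\in\mathfrak p$. For $Z\in\mathfrak k$ the function $x\mapsto\mathrm{tr}(e^{xZ}X'e^{-xZ}H)$ has a maximum at $0$.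

**Step 1: $X'\in\mathfrak a$, from the first derivative.** We get $0=\mathrm{tr}([Z,X']H)=\mathrm{tr}(Z[X',H])$. Take $Z=[X',H]$, which is antisymmetric and in $\mathfrak g$. Then $\mathrm{tr}(Z^2)=-\mathrm{tr}(ZZ^\top)=0$, so $[X',H]=0$. As $\alpha(H)\ne0$ for all $\alpha\in\Delta$, $X'\in\mathfrak g_0$. So $X'\in\mathfrak p$ commutes with $\mathfrak a$, and by maximality $X'\in\mathfrak a$.

**Step 2: $X'\in\mathfrak a^+$, from the second derivative.** We get $0\ge\mathrm{tr}([Z,[Z,X']]H)=\mathrm{tr}([Z,X'][H,Z])=-\mathrm{tr}([X',Z][H,Z])$. For $\alpha\in\Delta^+$ and $0\ne E\in\mathfrak g_\alpha$ take $Z=E-E^\top\in\mathfrak k$. As $E^\top\in\mathfrak g_{-\alpha}$, $[X',Z]=\alpha(X')(E+E^\top)$ and $[H,Z]=\alpha(H)(E+E^\top)$. The matrix $E+E^\top$ is symmetric, and nonzero because $E$ and $E^\top$ lie in different root spaces. So $\alpha(X')\alpha(H)\ge0$, hence $\alpha(X')\ge0$. $\square$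

For $g\in L$ choose $a(g)\in\mathfrak a^+$ with $g\in K\exp(a(g))K$. The singular values of $g$ are the numbers $e^{\lambda_i(a(g))}$.

## Highest weights in exterior powers

Put $\lambda_S=\sum_{i\in S}\lambda_i$. The weights of $\mathfrak a$ on $\wedge^jV$ are the $\lambda_S$ with $|S|=j$, with weight vectors $e_S$. Since $L=L^\top$, orthogonal complements of $L$-invariant subspaces of $\wedge^jV$ are $L$-invariant, so $\wedge^jV$ is a completely reducible $L$-module. As $L$ is connected, $L$-invariant and $\mathfrak g$-invariant subspaces are the same.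

**Lemma 11 (highest weights).** Let $W\subset\wedge^jV$ be $L$-irreducible. There is a unique weight $\chi=\chi_W$ of $W$ such that every weight of $W$ has the form
$$\chi-\sum_{\alpha\in\Delta^+}n_\alpha\alpha,\qquad n_\alpha\in\mathbb Z_{\ge0}.\tag{6}$$
It is the largest weight of $W$ at every point of $\mathfrak a^+$, and it depends only on the isomorphism class of $W$.

*Proof.* The space $W$ is the sum of its weight spaces, and $\mathfrak g_\alpha W^\lambda\subset W^{\lambda+\alpha}$, $\mathfrak g_0W^\lambda\subset W^\lambda$. Fix $\rho\in\mathfrak a^{++}$ and let $\chi$ be a weight of $W$ with $\chi(\rho)$ maximal. Put $\mathfrak n^\pm=\bigoplus_{\alpha\in\pm\Delta^+}\mathfrak g_\alpha$. Then $\mathfrak n^+W^\chi=0$, since $(\chi+\alpha)(\rho)>\chi(\rho)$ for $\alpha\in\Delta^+$.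

We show that lowering operators alone generate $W$ from $W^\chi$. Let $W_q$ be the span of all $Y_1\cdots Y_px$ with $p\le q$, $Y_i\in\mathfrak n^-$, $x\in W^\chi$. Clearly $\mathfrak n^-W_q\subset W_{q+1}$. We claim $EW_q\subset W_q$ for $E\in\mathfrak g_0\oplus\mathfrak n^+$. For $q=0$ this was just shown. For $q\ge1$ and $y\in W_{q-1}$, $Y\in\mathfrak n^-$, write $EYy=YEy+[E,Y]y$. By induction $Ey\in W_{q-1}$, so $YEy\in W_q$. The $\mathfrak n^-$-part of $[E,Y]$ maps $y$ into $W_q$, and the part in $\mathfrak g_0\oplus\mathfrak n^+$ maps $y$ into $W_{q-1}$. This proves the claim. So $\bigcup_qW_q$ is a nonzero $\mathfrak g$-invariant subspace of $W$, hence it is $W$. Taking the $Y_i$ in root spaces we see that each weight of $W$ has the form (6).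

On $\mathfrak a^+$ all $\alpha\in\Delta^+$ are $\ge0$, so $\chi$ is the largest weight there. Two weights with property (6) differ by nonnegative combinations of $\Delta^+$ in both directions, and evaluating at $\rho$ shows that they are equal. The weights of $W$ depend only on its isomorphism class. $\square$

In the second group above, $V$ is irreducible with $\chi=\lambda_1$, and $\lambda_2=\lambda_1-(\lambda_1-\lambda_2)$. In the third, $\mathbb Re_1$ and $\mathbb Re_2$ are irreducible with highest weights $\lambda_1$ and $\lambda_2$.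

Let $X_j$ be the finite set of highest weights of $L$-irreducible subspaces of $\wedge^jV$. For $\chi\in X_j$ let $E^j_\chi$ be the sum of all irreducible subspaces with highest weight $\chi$. It is a sum of isotypic components, so $\wedge^jV=\bigoplus_{\chi\in X_j}E^j_\chi$, and every irreducible subspace of $E^j_\chi$ has highest weight $\chi$. (Non-isomorphic modules may share a highest weight, as $\mathfrak a$ sees only the symmetric directions.)

**The norm is read off from the highest weight.** Let $W\subset E_\chi^j$ be irreducible, $a\in\mathfrak a^+$ and $g\in K\exp(a)K$. The group $K$ preserves $W$ and $E^j_\chi$ and acts isometrically; $\exp a$ acts symmetrically, with eigenvalues the exponentials of the weights at $a$. In both spaces $\chi$ is a weight and no weight exceeds it on $\mathfrak a^+$. Hence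
$$\|g|_{E^j_\chi}\|=\|g|_W\|=e^{\chi(a)}\qquad(g\in K\exp(a)K,\ a\in\mathfrak a^+);\tag{7}$$
in particular this holds with $a=a(g)$.

**Lemma 12.** (1) For each $j$ there is an action of $G$ on $X_j$ with $rE^j_\chi=E^j_{r\cdot\chi}$ for $r\in G$; $L$ acts trivially. (2) There is $c>0$ with
$$\|g|_W\|\ge c\,\|g|_{E^j_\chi}\|\qquad\text{for all }g\in G,\ j\in\{k,k+1\},\ W\subset E^j_\chi\text{ irreducible}.\tag{8}$$

*Proof.* (1) Let $r\in G$ and let $W$ be irreducible with highest weight $\chi$. As $L$ is normal, $rW$ is $L$-irreducible, with highest weight $\chi'$ say. We must show that $\chi'$ depends only on $r$ and $\chi$. For $a\in\mathfrak a^+$ and $l=\exp a$, (7) gives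
$$e^{\chi'(a)}=\|l|_{rW}\|\asymp\|r^{-1}lr|_W\|=e^{\chi(a(r^{-1}lr))}$$
with constants depending only on $r$. So $r$ and $\chi$ determine $\chi'$ up to a bounded function on $\mathfrak a^+$. This cone has nonempty interior, and a linear functional that is bounded on it is $0$. So $\chi'=:r\cdot\chi$ is determined, $rE_\chi^j\subset E^j_{r\cdot\chi}$, and applying $r^{-1}$ gives equality. It is an action because $(rr')W=r(r'W)$, and for $r\in L$ we have $rW=W$.

(2) Write $g=lr$ with $l\in L$ and $r$ in a finite set of coset representatives. With constants depending only on this finite set, (7) gives $\|g|_W\|\asymp\|l|_{rW}\|=\|l|_{E^j_{r\cdot\chi}}\|\asymp\|g|_{E^j_\chi}\|$. $\square$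

## One equilibrium state for each orbit of pairs of weights

Let $G$ act diagonally on $Y=X_k\times X_{k+1}$. For a $G$-orbit $O\subset Y$ let
$$\Phi_O(g)=\max_{(\chi,\psi)\in O}\|g|_{E^k_\chi}\|^{1-t}\,\|g|_{E^{k+1}_\psi}\|^{t}\quad(g\in G),\qquad\Phi_O(w)=\Phi_O(A_w).$$
For the third group above and $k=0$, $X_0=\{0\}$ and $X_1=\{\lambda_1,\lambda_2\}$ with the two weights exchanged by the swap, so there is one orbit, and $\Phi_O(g)=\max_i\|ge_i\|^t$.

**Lemma 13.** $\Phi_O(gh)\le\Phi_O(g)\Phi_O(h)$ for $g,h\in G$. The function $w\mapsto\Phi_O(w)$ is a quasi-multiplicative potential, so it has exactly one ergodic equilibrium state.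

*Proof.* Property (a): $\|gh|_{E_\chi}\|\le\|g|_{E_{h\cdot\chi}}\|\,\|h|_{E_\chi}\|$ in both exterior powers, and $(h\cdot\chi,h\cdot\psi)\in O$ when $(\chi,\psi)\in O$. Property (b): $\Phi_O(g)\le\Phi_O(gA_i)\Phi_O(A_i^{-1})$. It remains to prove (c).

**Step 1: $\Gamma$ is Zariski dense in every coset of a finite-index subgroup.** We need words that realise a prescribed permutation of the weights. Let $G^1$ be the Zariski closure of $L$. It is a subgroup of $G$, normal because $gLg^{-1}=L$ for $g\in G$, and of finite index because $G^1\supset L$. It preserves every $L$-invariant subspace of every $\wedge^jV$, so it acts trivially on $X_j$. Let $Q$ be a finite set of representatives of $G/G^1$. The cosets $G^1q=qG^1$ are Zariski closed and disjoint. The Zariski closure of $\Gamma=\bigcup_q(\Gamma\cap G^1q)$ is the union of the closures of the finitely many pieces, each contained in $G^1q$, and it equals $G$. So $\Gamma\cap G^1q$ is Zariski dense in $G^1q$ for each $q\in Q$.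

**Step 2: one word that connects in both exterior powers.** This is where connectedness of $L$ enters. Fix irreducible subspaces $W_\chi\subset E^k_\chi$ for $\chi\in X_k$ and $U_\psi\subset E^{k+1}_\psi$ for $\psi\in X_{k+1}$. Let $q,q'\in Q$, $(\chi',\psi')\in O$, $W=qq'W_{\chi'}$, $U=qq'U_{\psi'}$; these are finitely many choices. Let $u_1\in q^{-1}W$, $f_1\in W$, $u_2\in q^{-1}U$, $f_2\in U$ be unit vectors. The function $l\mapsto\langle f_1,lqu_1\rangle$ is real-analytic on the connected group $L$. It is not identically $0$, because the vectors $lqu_1$ span the irreducible module $W\ni f_1$. The same holds for $l\mapsto\langle f_2,lqu_2\rangle$. So the product of the two is not identically $0$ on $L$. This product is the restriction to $Lq\subset G^1q$ of the polynomial $x\mapsto\langle f_1,xu_1\rangle\langle f_2,xu_2\rangle$. By Step 1 there is $\gamma\in\Gamma\cap G^1q$ with $\langle f_1,\gamma u_1\rangle\ne0\ne\langle f_2,\gamma u_2\rangle$.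

These inequalities persist for nearby $(u_1,f_1,u_2,f_2)$, and for each of the finitely many choices of $(q,q',\chi',\psi')$ these data form a compact set. So there are a finite set $F$ of words and $\eta\in(0,1]$ such that in all cases some $u\in F$ has $\gamma=A_u\in G^1q$ and
$$|\langle f_1,\gamma u_1\rangle|\ge\eta,\qquad|\langle f_2,\gamma u_2\rangle|\ge\eta.\tag{9}$$

**Step 3: property (c).** Let $g,h\in G$, and let $(\chi,\psi),(\chi',\psi')\in O$ attain $\Phi_O(g)$ and $\Phi_O(h)$. Let $q'\in Q$ with $h\in q'G^1$, so $hW_{\chi'}=q'W_{\chi'}$ and $hU_{\psi'}=q'U_{\psi'}$. As $O$ is one orbit and $G^1$ acts trivially, there is $q\in Q$ with $qq'\cdot(\chi',\psi')=(\chi,\psi)$. With $W,U$ as in Step 2, $W\subset E^k_\chi$ and $U\subset E^{k+1}_\psi$ are irreducible. Let $w'\in W_{\chi'}$ be a unit vector with $\|hw'\|=\|h|_{W_{\chi'}}\|$ and put $u_1=hw'/\|hw'\|\in q'W_{\chi'}=q^{-1}W$. Let $f_1\in W$ be a unit top right-singular vector of $g|_W$, so that $\|gx\|\ge\|g|_W\||\langle f_1,x\rangle|$ for $x\in W$. Define $u_2,f_2$ likewise from $U_{\psi'}$ and $U$.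 Choose $\gamma=A_u$, $u\in F$, as in (9). Since $\gamma\in G^1q$ and $G^1$ preserves $W$, $\gamma u_1\in W$. So by (8)
$$\|g\gamma h|_{E^k_{\chi'}}\|\ge\|g\gamma hw'\|\ge\eta\,\|g|_W\|\,\|h|_{W_{\chi'}}\|\ge\eta c^2\,\|g|_{E^k_\chi}\|\,\|h|_{E^k_{\chi'}}\|,$$
and similarly in $\wedge^{k+1}V$, with the same $\gamma$. Raising to the powers $1-t$ and $t$ and multiplying, $\Phi_O(g\gamma h)\ge\eta c^2\,\Phi_O(g)\Phi_O(h)$. With $g=A_v$, $h=A_w$ and $\kappa=\min(1,\eta c^2)$ this is (c). Lemma 7 applies. $\square$

## Admissible pairs and the bound by $T_{d,k}$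

Not all orbits in $Y$ are needed to express $\varphi^s$. For $\omega\in\mathcal N$ with pair $(S,S')$ write $\lambda_\omega=(\lambda_S,\lambda_{S'})$.

**Definition (admissible pair).** $(S,S')\in\mathcal N$ is admissible, written $(S,S')\in\mathcal A$, if there is $a\in\mathfrak a^{++}$ with $\lambda_S(a)=\max_{|R|=k}\lambda_R(a)$ and $\lambda_{S'}(a)=\max_{|R|=k+1}\lambda_R(a)$.

Two examples with $d=3$, $k=1$. For $G=GL_3(\mathbb R)$, $\mathfrak a^{++}=\{\lambda_1>\lambda_2>\lambda_3\}$ for a suitable numbering, and only $(\{1\},\{1,2\})$ is admissible. For $L$ the group of all positive diagonal matrices, $\mathfrak a^{++}=\mathfrak a$ is the set of all diagonal matrices, and all six pairs are admissible: take $a$ with entries $2$ on $S$, $1$ on $S'\setminus S$, $0$ elsewhere.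

**Lemma 14.** (1) If $(S,S')\in\mathcal A$, then $(\lambda_S,\lambda_{S'})\in Y$. (2) For $g\in L$, $\varphi^s(g)=\max_{(S,S')\in\mathcal A}e^{(1-t)\lambda_S(a(g))+t\lambda_{S'}(a(g))}$. (3) Let $\mathcal O$ be the set of $G$-orbits in $Y$ that contain some $(\lambda_S,\lambda_{S'})$ with $(S,S')\in\mathcal A$. Then $\varphi^s\asymp\max_{O\in\mathcal O}\Phi_O$ on $G$, and $\Phi_O\le\varphi^s$.

*Proof.* (1) Let $a\in\mathfrak a^{++}$ be as in the definition. $\lambda_S$ is a weight of some irreducible summand $W$ of $\wedge^kV$. Its highest weight $\chi$ is a weight of $\wedge^kV$, so $\chi(a)\le\lambda_S(a)$. By (6), $\chi-\lambda_S=\sum n_\alpha\alpha$ with $n_\alpha\ge0$ and all $\alpha(a)>0$. So all $n_\alpha=0$ and $\lambda_S=\chi\in X_k$. The argument for $S'$ is the same.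

(2) The singular values of $g$ are the $e^{\lambda_i(a)}$ with $a=a(g)$, and $\ge$ follows from (4). For $\le$ we must find an admissible pair that is maximising at $a$, although $a$ may lie on the boundary of $\mathfrak a^+$. Let $\rho\in\mathfrak a^{++}$. For $n\ge1$, $a+\frac1n\rho\in\mathfrak a^{++}$, and sorting the numbers $\lambda_i(a+\frac1n\rho)$ gives a nested pair of maximising sets there, which is admissible. Some pair $(S,S')\in\mathcal A$ occurs for infinitely many $n$. By continuity it is maximising at $a$, and so $\varphi^s(g)=e^{(1-t)\lambda_S(a)+t\lambda_{S'}(a)}$.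

(3) By (1), $\Phi_O\le\varphi^s$ follows from (1) of the second section: restricting an operator does not increase its norm. Conversely write $g=lr$ with $l\in L$ and $r$ in a finite set. By (2) of this lemma and (7) there is $(S,S')\in\mathcal A$ with $\varphi^s(l)=\|l|_{E^k_{\lambda_S}}\|^{1-t}\|l|_{E^{k+1}_{\lambda_{S'}}}\|^t$, so $\varphi^s(l)\le\max_{O\in\mathcal O}\Phi_O(l)$. With Lemma 13,
$$\varphi^s(g)\le\varphi^s(l)\varphi^s(r)\le C\max_{O\in\mathcal O}\Phi_O(l)\le C\max_{O\in\mathcal O}\Phi_O(g)\Phi_O(r^{-1})\le C'\max_{O\in\mathcal O}\Phi_O(g).\qquad\square$$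

**Proposition 15.** The number of ergodic equilibrium states of $\varphi^s$ is at most
$$|\mathcal O|\le\big|\{\lambda_\omega:\omega\in\mathcal A\}\big|\le|\mathcal A|\le T_{d,k}.$$

*Proof.* By Lemma 14(3) and Lemma 4, each ergodic equilibrium state of $\varphi^s$ is an ergodic equilibrium state of some $\Phi_O$ with $O\in\mathcal O$. By Lemma 13 each $\Phi_O$ has only one. The other inequalities are clear. $\square$

## Three ways of not being triangularisable

We now prove Theorem 1 and the bound in Theorem 2.

**Step 1: counting pairs fixed by a transposition.** Let $i\ne j$ and $\tau=(i\,j)$. It fixes $\omega\in\mathcal N$ if and only if $\omega_i=\omega_j$, and then the common value is $1$ or $0$, as the value $t$ is taken only once. Let $f$ be the number of fixed $\omega$. By symmetry $f$ does not depend on $(i,j)$, so $f/T_{d,k}$ is also the proportion of ordered pairs $(i,j)$, $i\ne j$, with $\omega_i=\omega_j$ for one fixed $\omega$: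
$$\frac f{T_{d,k}}=\frac{k(k-1)+m(m-1)}{d(d-1)}.$$
Since $d(d-1)=(k+m+1)(k+m)=k^2+2km+m^2+k+m$, the number of $\tau$-orbits on $\mathcal N$ is
$$f+\frac{T_{d,k}-f}2=\frac{T_{d,k}+f}2=\frac{2(k^2+km+m^2)}{2d(d-1)}T_{d,k}=T'_{d,k}.$$
Moreover $d(d-1)-(k^2+km+m^2)=km+k+m>0$ because $k+m=d-1\ge1$. So $T'_{d,k}<T_{d,k}$.

**Step 2: the bound for non-triangularisable tuples.** Let the original tuple be not simultaneously triangularisable. By Lemma 8 and the conjugation from Mostow's theorem we may replace it by a completely reducible tuple that is not simultaneously triangularisable, has $G=G^\top$, and has the same equilibrium states. We show $|\mathcal O|\le\frac{T_{d,k}+f}2$. One of three cases occurs.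

**Case A: $\lambda_i=\lambda_j$ for some $i\ne j$.** Then $\lambda_{\tau\omega}=\lambda_\omega$ for $\tau=(i\,j)$. So $|\mathcal O|\le|\{\lambda_\omega:\omega\in\mathcal N\}|$ is at most the number of $\tau$-orbits on $\mathcal N$, which is $\frac{T_{d,k}+f}2$.

**Case B: $\Delta\ne\emptyset$.** Take $\alpha\in\Delta^+$. As $0\ne\mathfrak g_\alpha\subset\mathrm{End}(V)$, and the weights of $\mathrm{ad}\,\mathfrak a$ on $\mathrm{End}(V)$ are the $\lambda_i-\lambda_j$, we have $\alpha=\lambda_i-\lambda_j$ with $i\ne j$. So $\lambda_i>\lambda_j$ on $\mathfrak a^{++}$. If $\omega_j>\omega_i$, then $j\in R\not\ni i$ for $R=S_\omega$ or $R=S'_\omega$. Replacing $j$ by $i$ in $R$ strictly increases $\lambda_R(a)$ for every $a\in\mathfrak a^{++}$, so $\omega$ is not admissible. The involution $\tau=(i\,j)$ exchanges the $\omega$ with $\omega_i>\omega_j$ and those with $\omega_i<\omega_j$, so exactly $\frac{T_{d,k}-f}2$ pairs have $\omega_j>\omega_i$. Hence $|\mathcal O|\le|\mathcal A|\le\frac{T_{d,k}+f}2$.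

**Case C: $\Delta=\emptyset$ and the $\lambda_i$ are pairwise distinct.** Now $\mathfrak g=\mathfrak g_0$ commutes with $\mathfrak a$, hence so does the connected group $L$, and each joint eigenline $\mathbb Re_i$ is $L$-invariant. For $g\in G$ the line $g\mathbb Re_i$ is $L$-invariant, since $L$ is normal, hence invariant under $\mathfrak a\subset\mathfrak g$. As the $\lambda_i$ are distinct, it is $\mathbb Re_{\pi_g(i)}$ for a permutation $\pi_g$. If all $\pi_g$ were trivial, the matrices $A_1,\dots,A_N\in G$ would be diagonal in the basis $(e_i)$, contrary to the hypothesis. So some $\pi=\pi_g$ has $\pi(i)=j\ne i$. Each line $\mathbb Re_S$ is $L$-irreducible with highest weight $\lambda_S$, and $ge_S\in\mathbb Re_{\pi(S)}$, so $g\cdot\lambda_\omega=\lambda_{\pi\omega}$ for every $\omega\in\mathcal N$. Hence $|\mathcal O|$ is at most the number of $\langle\pi\rangle$-orbits on $\mathcal N$. If $\pi\omega=\omega$ then $\omega_i=\omega_j$, so the number $f_\pi$ of fixed $\omega$ is at most $f$. All other orbits have at least two elements. So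
$$|\mathcal O|\le f_\pi+\frac{T_{d,k}-f_\pi}2=\frac{T_{d,k}+f_\pi}2\le\frac{T_{d,k}+f}2.$$

In all cases Proposition 15 and Step 1 give at most $T'_{d,k}<T_{d,k}$ ergodic equilibrium states. This is the bound in Theorem 2.

**Step 3: Theorem 1.** Proposition 15, which by Lemma 8 covers all tuples, gives the bound $T_{d,k}$. A tuple with at least $T_{d,k}$ ergodic equilibrium states has more than $T'_{d,k}$ of them, so by Step 2 it is simultaneously triangularisable. $\blacksquare$

## Diagonal matrices and one swap attain $T'_{d,k}$

We finish the proof of Theorem 2. Let $c>0$, $c\ne1$, $N=d+1$. For $i\le d$ let $A_i$ be the diagonal matrix with $i$-th entry $c$ and all other diagonal entries $1$. Let $A_{d+1}$ be the permutation matrix exchanging $e_1,e_2$, where $(e_i)$ is again the standard basis.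

**Step 1: the tuple is not simultaneously triangularisable.** On the invariant subspace $\mathrm{span}(e_1,e_2)$ the only invariant lines of $\mathrm{diag}(c,1)$ are the axes, and the swap exchanges them. So there is a two-dimensional composition factor, and Jordan–Hölder excludes triangularity.

**Step 2: a cocycle.** Write $A_we_j=a_w(j)e_{\pi_w(j)}$ with $a_w(j)>0$, put $a_w(\omega)=\prod_ja_w(j)^{\omega_j}$ and $\tau=(1\,2)$. The singular values of $A_w$ are the $a_w(j)$. From $A_vA_we_j=a_w(j)a_v(\pi_w(j))e_{\pi_v\pi_w(j)}$ and (4),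
$$a_{vw}(\omega)=a_v(\pi_w\omega)\,a_w(\omega),\qquad\varphi^s(A_w)=\max_{\omega\in\mathcal N}a_w(\omega).\tag{10}$$
For $i\le d$, $a_i(\omega)=c^{\omega_i}$, and $a_{d+1}(\omega)=1$. So $\sum_{i=1}^{d+1}a_i(\omega)=Z+1$ with $Z=kc+c^t+m$, for every $\omega$.

**Step 3: one measure per $\tau$-orbit.** There are $\frac{T_{d,k}+f}2=T'_{d,k}$ orbits $O$ of $\tau$ on $\mathcal N$. For each put
$$\Phi_O(w)=\max_{\omega\in O}a_w(\omega),\qquad\mu_O[w]=(Z+1)^{-|w|}\frac1{|O|}\sum_{\omega\in O}a_w(\omega).$$
This defines a probability measure: $\mu_O[\emptyset]=1$, and $\sum_ia_{wi}(\omega)=\sum_ia_w(\pi_i\omega)a_i(\omega)=Za_w(\omega)+a_w(\tau\omega)$, whose sum over $\omega\in O$ is $(Z+1)\sum_{\omega\in O}a_w(\omega)$. It is invariant, because $\sum_ia_{iw}(\omega)=\sum_ia_i(\pi_w\omega)a_w(\omega)=(Z+1)a_w(\omega)$.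

**Step 4: $\Phi_O$ is quasi-multiplicative.** Property (a) follows from (10), as $\pi_wO=O$. Property (b): $a_{wi}(\pi_i^{-1}\omega)=a_w(\omega)a_i(\pi_i^{-1}\omega)\ge\min(1,c)\,a_w(\omega)$. For (c), let $\omega',\omega\in O$ attain $\Phi_O(v),\Phi_O(w)$. Either $\pi_w\omega=\omega'$, and we take $u=\emptyset$, or $\tau\pi_w\omega=\omega'$, and we take $u=d+1$. As $a_u\equiv1$, (10) gives $a_{vuw}(\omega)=a_v(\omega')a_w(\omega)=\Phi_O(v)\Phi_O(w)$.

**Step 5: $\mu_O$ is an ergodic equilibrium state of $\varphi^s$.** Since $\mu_O[w]\asymp\Phi_O(w)(Z+1)^{-|w|}$, summing over $|w|=n$ gives $P(\Phi_O)=\log(Z+1)$ for every $O$. By Lemma 7, $\Phi_O$ has a unique ergodic equilibrium state $m_O$, and $m_O[w]\asymp\Phi_O(w)(Z+1)^{-|w|}\asymp\mu_O[w]$. So $\mu_O\ll m_O$, and as $\mu_O$ is invariant and $m_O$ ergodic, $\mu_O=m_O$. By (10), $\varphi^s(A_w)=\max_O\Phi_O(w)$, and all $P(\Phi_O)$ agree. So by Lemma 4 each $\mu_O$ is an equilibrium state of $\varphi^s$.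

**Step 6: the $\mu_O$ are distinct.** For $i\le d$, $\mu_O[i^n]=(Z+1)^{-n}\frac1{|O|}\sum_{\omega\in O}(c^{\omega_i})^n$. So $\mu_O$ determines all moments of $c^{\omega_i}$, hence, as $c\ne1$, the distribution of $\omega_i$ for $\omega$ uniform in $O$. For $i\ge3$ this is the common value $\omega_i$. For $i=1$ it gives the multiset $\{\omega_1,\omega_2\}$. These data determine $O$.

So there are at least $T'_{d,k}$ ergodic equilibrium states, hence exactly $T'_{d,k}$ by the bound already proved. Multiplying all matrices by a small constant changes no equilibrium state, so there are contractive examples as well. This completes the proof of Theorem 2. $\blacksquare$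

**The cyclic tuple once more.** Let $d=3$, $k=1$, $c>1$, and let $A_4$ be the cyclic permutation matrix as in the section on dimension three. Formula (10) holds, and $\langle\theta\rangle$ has two orbits on $\mathcal N$, namely $O_1=\{(1,t,0),(0,1,t),(t,0,1)\}$ and $O_2=\{(t,1,0),(0,t,1),(1,0,t)\}$. Steps 3 to 5 go through with $\theta$ in place of $\tau$: consistency reads $\sum_ia_{wi}(\omega)=Za_w(\omega)+a_w(\theta\omega)$, and in (c) one takes $u\in\{\emptyset,4,44\}$ with $\pi_u\pi_w\omega=\omega'$. On $[1^{2n}2^n]$ the exponents $2\omega_1+\omega_2$ are $2+t,\,1,\,2t$ for $O_1$ and $1+2t,\,t,\,2$ for $O_2$. The maxima $2+t$ and $\max(1+2t,2)<2+t$ differ, so $\mu_{O_1}\ne\mu_{O_2}$. Thus this tuple has at least two ergodic equilibrium states although $V$ and $\wedge^2V$ are both irreducible.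

## Which triangular tuples reach $T_{d,k}$

*Proof of Theorem 3.* If there are $T_{d,k}$ ergodic equilibrium states, the tuple is simultaneously triangularisable by Theorem 1. In the other direction of the theorem triangularity is assumed. So in both directions we may take a basis in which the $A_i$ are upper triangular; this changes no equilibrium state. By the last statement of Lemma 8, passing to the diagonal parts changes no equilibrium state either. Proposition 6, applied to the diagonal parts, says that the number of ergodic equilibrium states is $T_{d,k}$ if and only if (i) and (ii) hold for the diagonals $(a_i(1),\dots,a_i(d))$. $\blacksquare$
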